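# Averages of $\log\big|\sum_j b_jL(s,\chi_j)\big|$ close to the critical line

## 1. Random phases in place of $p^{-it}$

When $t$ runs over a long interval $[T,2T]$, the numbers $p^{-it}$, for finitely many primes $p$, look like independent uniformly distributed points of the unit circle. So here is the answer that one first guesses to any question about the average of a quantity built from the $p^{-it}$: *replace $p^{-it}$ by independent random phases $X(p)$ and take the expectation.* We examine this guess for the logarithm of a linear combination of $L$-functions, on a vertical line that moves toward the critical line as $T$ grows.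

Let $K=\mathbb Q(\sqrt D)$ be an imaginary quadratic field with class number $h$, and let $\chi_1,\dots,\chi_J$ be ideal class characters of $K$, that is, characters of the class group regarded as functions on ideals. Put
$$L_j(s)=L(s,\chi_j)=\sum_{\mathfrak n}\frac{\chi_j(\mathfrak n)}{\mathcal N(\mathfrak n)^s}=\prod_{\mathfrak p}\Big(1-\frac{\chi_j(\mathfrak p)}{\mathcal N(\mathfrak p)^s}\Big)^{-1}\qquad(\Re s>1),$$
extended analytically to $\mathbb C$ except for a possible pole at $s=1$. We assume that the $L_j$ are *inequivalent*: $\chi_j\ne\chi_l,\overline{\chi}_l$ for $j\ne l$. Let $b_1,\dots,b_J\in\mathbb C\setminus\{0\}$ with $\sum|b_j|^2=1$, and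
$$F_J(s)=\sum_{j=1}^Jb_jL_j(s).$$
For the model, let $X(p)$, $p$ prime, be independent and uniform on the unit circle, $X(p^k)=X(p)^k$, and
$$L_j(s:X)=\prod_{\mathfrak p}\Big(1-\frac{\chi_j(\mathfrak p)X(\mathcal N(\mathfrak p))}{\mathcal N(\mathfrak p)^s}\Big)^{-1},\qquad F_J(s:X)=\sum_{j=1}^Jb_jL_j(s:X).$$

The problem comes from Yoonbok Lee, "On the zeros of Epstein zeta functions near the critical line", arXiv:1811.01613 (2018). The conjecture is that for $J>1$, $0<\theta<1$ and $\sigma_T=\frac12+(\log T)^{-\theta}$ there is $\eta>0$ such that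
$$\frac1T\int_T^{2T}\log|F_J(\sigma_T+it)|\,dt=\mathbb E\big[\log|F_J(\sigma_T:X)|\big]+O\big((\log T)^{-\eta}\big)\qquad(T\to\infty).\tag{1.1}$$
The case $J=2$, $0<\theta<1/13$ is stated there as known, with any $\eta<(1-13\theta)/4$. These notes prove that the guess is right in the whole range.

**Theorem 1.** Let $K,\chi_j,b_j,F_J$ be as above, $J\ge2$, $0<\theta<1$ and $\sigma_T=\frac12+(\log T)^{-\theta}$. Then (1.1) holds for every $\eta<1-\theta$. In particular the conjecture is true for every $J>1$ and every $0<\theta<1$, unconditionally.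

Let us test the guess by hand.

**Test 1: two terms.** Let $g(t)=a+b\,2^{-it}$ with $a,b\in\mathbb C$ not both $0$. By Jensen's formula, $\mathbb E\log|a+bX(2)|=\log\max(|a|,|b|)$. The function $\log|g(t)|$ has period $2\pi/\log2$ and is locally integrable, and its mean over one period is exactly $\mathbb E\log|a+bX(2)|$. The interval $[T,2T]$ consists of whole periods and a rest shorter than one period, on which the integral of $|\log|g||$ is $O(1)$. So the guess holds with error $O(1/T)$, even for $|a|=|b|$, where $g$ has zeros on the line of integration.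

**Test 2: far to the right.** Write $F_J(s)=\sum a(n)n^{-s}$ for $\Re s>1$. We shall see that $a\not\equiv0$. Let $n_0$ be the least $n$ with $a(n)\ne0$, and fix $\sigma$ so large that $\sum_{n>n_0}|a(n)/a(n_0)|(n_0/n)^\sigma\le\frac12$. Extend $X$ completely multiplicatively. Then $F_J(\sigma:X)=a(n_0)X(n_0)n_0^{-\sigma}(1+G(X))$ with
$$G(X)=\sum_{n>n_0}\frac{a(n)}{a(n_0)}\Big(\frac{n_0}n\Big)^{\sigma}X(n)\overline{X(n_0)},\qquad|G|\le\tfrac12 .$$
Use $\log|1+G|=\Re\sum_{k\ge1}(-1)^{k-1}G^k/k$. The expectation $\mathbb EG^k$ only sees products $n_1\cdots n_k=n_0^k$ with all $n_i>n_0$, and there are none. So the model gives $\log|a(n_0)|-\sigma\log n_0$. In the time average, $G^k$ becomes a sum of terms $c\,(N/n_0^k)^{-it}$ with $N\ge(n_0+1)^k$ and $\sum|c|\le2^{-k}$. Each has mean at most $2|c|/(Tk\log(1+1/n_0))$ in modulus, and the sum over $k$ is $O(1/T)$. The guess holds again, with error $O(1/T)$.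

**Test 3: one $L$-function.** For $J=1$, $b_1=1$, the model value is $\mathbb E\,\Re\log L_1(\sigma:X)=0$, because $\log L_1(\sigma:X)$ is a sum of terms $\beta(n)X(n)n^{-\sigma}$ of mean $0$. In Section 6 we check that the time average on $\Re s=\sigma_T$ is smaller than every power of $1/\log T$.

For $J\ge2$ close to the critical line two things change: $\log|F_J|$ is no longer a linear function of sums over primes, and its negative singularities, at the small values of $F_J$, cannot be read off from such sums.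

## 2. Class characters, prime coefficients, and the random Euler product

**Example 1.** Let $K=\mathbb Q(\sqrt{-5})$, of discriminant $-20$ and class number $2$. Let $\chi_1=1$, and let $\chi_2$ be $+1$ on principal and $-1$ on nonprincipal ideals. Each nonzero principal ideal has two generators $\pm\alpha$, and $1+\chi_2(\mathfrak n)$ is $2$ on principal ideals and $0$ otherwise. Hence
$$\sum_{(m,n)\ne(0,0)}(m^2+5n^2)^{-s}=2\sum_{\mathfrak n\text{ principal}}\mathcal N(\mathfrak n)^{-s}=L_1(s)+L_2(s).$$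
So this Epstein zeta function is $\sqrt2\,F_2$ with $b_1=b_2=1/\sqrt2$. The prime $2=\mathfrak p^2$ ramifies, and $\mathfrak p$ is nonprincipal since $x^2+5y^2=2$ has no integer solution. For $b_1=-b_2=1/\sqrt2$ this gives $a(1)=0$, $a(2)=\sqrt2$, so $n_0=2$ in Test 2. In general, the Epstein zeta function of a positive definite integral binary quadratic form of fundamental discriminant $D$ is, up to a constant factor, of the form $F_J$.

**Analytic facts.** For $\Re s>1$ write $L_j(s)=\sum a_j(n)n^{-s}$ and $1/L_j(s)=\sum\mu_j(n)n^{-s}$. Then $|a_j(n)|,|\mu_j(n)|\le d(n)$, the divisor function. $L_j$ is entire except for a simple pole at $1$ if $\chi_j=1$. By Hecke,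
$$L(s,\chi)=\mathcal X(s)L(1-s,\overline\chi),\qquad\mathcal X(s)=\Big(\frac{\sqrt{|d_K|}}{2\pi}\Big)^{1-2s}\frac{\Gamma(1-s)}{\Gamma(s)},\tag{2.1}$$
with $d_K$ the discriminant, so $|\mathcal X(x+iy)|\asymp|y|^{1-2x}$ for bounded $x$ and $|y|\ge1$. $L_j$ has polynomial growth in vertical strips (away from $s=1$) and $O(\log(|t|+2))$ zeros with ordinate in $[t,t+1]$. For $-\frac9{10}\le\Re w\le2$,
$$|\Gamma(w)|\ll1/|w|\ \ (|\Im w|\le1),\qquad|\Gamma(w)|\ll e^{-|\Im w|}\ \ (|\Im w|\ge1).\tag{2.2}$$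

**Prime coefficients.** For $\Re s>1$ we have $\log L_j(s)=\sum_n\beta_j(n)n^{-s}$ over prime powers $n$. If $p=\mathfrak p\bar{\mathfrak p}$ splits, then $\mathfrak p\bar{\mathfrak p}=(p)$ is principal, so $\chi_j(\bar{\mathfrak p})=\overline{\chi_j(\mathfrak p)}$ and $\beta_j(p^k)=\frac2k\Re\chi_j(\mathfrak p)^k$. If $p$ is inert, the prime ideal $(p)$ is principal of norm $p^2$, so $\beta_j(p^{2k})=\frac1k$ and $\beta_j(p^k)=0$ for odd $k$. If $p=\mathfrak p^2$ ramifies, $\beta_j(p^k)=\chi_j(\mathfrak p)^k/k$ with $\chi_j(\mathfrak p)=\pm1$. All $\beta_j$ are real and $|\beta_j(p^k)|\le2/k$. Put $\lambda_j(p)=\beta_j(p)=a_j(p)$.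

**Orthogonality over primes.** For $x\ge2$,
$$\sum_{p\le x}\lambda_j(p)\lambda_l(p)\log p=\kappa_j\delta_{jl}\,x+O(x/\log^2x),\qquad\kappa_j\in\{1,2\}.\tag{2.3}$$
*Proof.* For split $p$, multiplying out $(\chi_j+\overline\chi_j)(\chi_l+\overline\chi_l)$ at $\mathfrak p$ gives $\lambda_j\lambda_l(p)=\sum_{\mathfrak p\mid p}\big(\chi_j\chi_l(\mathfrak p)+\chi_j\overline\chi_l(\mathfrak p)\big)$. Inert $p$ have $\lambda_j(p)=0$, and there are finitely many ramified $p$. Landau's prime ideal theorem for class characters says $\sum_{\mathcal N\mathfrak p\le x}\psi(\mathfrak p)\log\mathcal N\mathfrak p=1_{\psi=1}x+O(x/\log^2x)$, and the inert ideals (of norm $p^2$) and the ramified ones contribute only $O(\sqrt x)$ to it. So the sum in (2.3) is $x(1_{\chi_j\chi_l=1}+1_{\chi_j=\chi_l})+O(x/\log^2x)$. For $j\ne l$ both indicators vanish by inequivalence. For $j=l$ we get $\kappa_j=1+1_{\chi_j^2=1}$. $\square$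

In Example 1, $\lambda_j(p)^2=4$ at split primes, which have density $\frac12$, so the mean is $2=\kappa_j$.

**$F_J$ far to the right.** Let $a(n)=\sum_jb_ja_j(n)$. If $a\equiv0$, then $\sum_jb_j\lambda_j(p)=0$ for all $p$. But by (2.3), $\sum_{p\le x}|\sum_jb_j\lambda_j(p)|^2\log p\sim x\sum_j\kappa_j|b_j|^2$, a contradiction. So $a\not\equiv0$, $n_0$ exists, and $n_0^sF_J(s)\to a(n_0)$ uniformly as $\Re s\to\infty$. Hence there are $\sigma_0\ge2$ and $c>0$ with
$$c\le|F_J(\sigma_0+it)|\le c^{-1}\quad\text{for all }t.\tag{2.4}$$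
This holds also for $J=1$.

**Random logarithms.** Put $\ell_j(s:X)=\sum\beta_j(n)X(n)n^{-s}$ over prime powers $n$. The terms $p^k$ with $k\ge2$ converge absolutely for $\Re s>\frac12$. The prime terms at $s=\frac12+\frac1q$ are independent, of mean $0$, with summable variances, so by Kolmogorov's theorem they converge almost surely, simultaneously for all $q\in\mathbb N$. A Dirichlet series converging at $s_1$ is holomorphic in $\Re s>\Re s_1$. So a.s. $\ell_j(\cdot:X)$ is holomorphic in $\Re s>\frac12$, and $L_j(s:X)=e^{\ell_j(s:X)}$. (An inert $p$ contributes $\sum_kX(p)^{2k}/(kp^{2ks})$, in accordance with $X(\mathcal N\mathfrak p)=X(p)^2$. These terms converge absolutely, so their position in the product does not matter.)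

**Mean values.** The Montgomery–Vaughan theorem gives, for finite and hence for absolutely convergent sums,
$$\int_H^{H+T}\Big|\sum c_nn^{-it}\Big|^2dt\ll\sum|c_n|^2(T+n).\tag{2.5}$$

**Parameters.** Put $\mathcal L=\log T$, and fix $0<\varepsilon\le\frac{1-\theta}{16J}$. Implied constants may depend on $K,\theta,\chi_j,b_j,\varepsilon$. $T$ is sufficiently large, and $C,c>0$ may change from line to line. Let
$$r=\mathcal L^{-\theta},\quad\sigma=\tfrac12+r,\quad Y=e^{(\log\mathcal L)^2/r},\quad V=\lfloor r\mathcal L^{1-\varepsilon}\rfloor,\quad U=(r\mathcal L^{1-2\varepsilon})^{1/2},\quad W=\mathcal L^\varepsilon.$$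
So $\sigma=\sigma_T$. $Y$ is the length of prime sums, $V$ the order of moments, $U$ the frequency we reach, and $W$ a generous bound for $|\log L_j|$. We have $V\ge\mathcal L^c$, $\mathcal L^c\le U\le\mathcal L^{1/2}$, $\log Y=o(\mathcal L)$. Since $J\ge2$ gives $(2J+2)\varepsilon\le\frac3{16}(1-\theta)$,
$$W^{2J}U^{-2}=\mathcal L^{(2J+2)\varepsilon-(1-\theta)}\le\mathcal L^{-(1-\theta)/2}.\tag{2.6}$$

**Definition (negligible).** A quantity is *negligible* if it is $O_A(\mathcal L^{-A})$ for every $A>0$. For instance $e^{-(\log\mathcal L)^2/6}$ is negligible, while $U^{-2}$ is not.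

## 3. Small values of $F_J$ and Jensen's formula on a disk of radius about $1$

Jensen's formula bounds the logarithm of a holomorphic function in mean, once one lower bound at one point is known. We state it in a form to be used twice, at two very different scales.

**Lemma 1.** Let $0<\kappa_1<\kappa_2<1$, $H\ge1$. Let $g$ be holomorphic in a neighborhood of $|s-s'|\le R$, with $g(s')\ne0$ and $|g|\le e^H|g(s')|$ there. Let $\rho$ run over the zeros of $g$, with multiplicity, in $|\rho-s'|\le\kappa_2R$. Their number is $O(H)$, and for $|s-s'|\le\kappa_1R$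
$$\log|g(s)/g(s')|=\sum_\rho\log|(s-\rho)/R|+O(H),$$
with constants depending only on $\kappa_1,\kappa_2$.

*Proof.* Take $s'=0$. Jensen's formula bounds $\sum_\rho\log(R/|\rho|)$ by $H$, so there are at most $H/\log(1/\kappa_2)$ zeros. Remove them by Blaschke factors: let
$$h=g\prod_\rho\frac{R^2-\bar\rho s}{R(s-\rho)}.$$
The factors have modulus $1$ on $|s|=R$, so $|h|\le e^H|g(0)|$ in the disk by the maximum principle. Also $|h(0)|=|g(0)|\prod R/|\rho|\ge|g(0)|$, and $h\ne0$ on $|s|\le\kappa_2R$. Hence $H-\log|h/g(0)|$ is nonnegative and harmonic in $|s|<\kappa_2R$ with value at most $H$ at $0$. Harnack's inequality bounds it by $O(H)$ on $|s|\le\kappa_1R$, so $\log|h/g(0)|=O(H)$ there. Going back to $g$ costs $\sum_\rho\log|1-\bar\rho s/R^2|$, and $1-\kappa_1\kappa_2\le|1-\bar\rho s/R^2|\le2$, so each of the $O(H)$ zeros costs $O(1)$. $\square$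

**Lemma 2.** For every $J\ge1$, $\frac1T\int_T^{2T}\big|\log|F_J(\sigma+it)|\big|^2dt\ll\mathcal L^2$.

*Proof.* Let $t_0\in[T,2T]$. Apply Lemma 1 to $F_J$ with $s'=\sigma_0+it_0$, $R=\sigma_0-\frac14$, $\kappa_1R=\sigma_0-0.4$, $\kappa_2R=\sigma_0-0.3$. By polynomial growth and (2.4) we may take $H\ll\mathcal L$. The points $s=\sigma+it$ with $|t-t_0|\le\frac1{10}$ satisfy $|s-s'|\le\sigma_0-\frac12+\frac1{10}=\kappa_1R$. Let $\rho=\beta+i\gamma$. Since $|t-\gamma|\le|s-\rho|\le2R$, we have $|\log(|s-\rho|/R)|\le\log2+|\log(|t-\gamma|/R)|$, and $\int_{|t-t_0|\le1/10}\log^2(|t-\gamma|/R)\,dt\ll1$. By Cauchy–Schwarz over the $O(\mathcal L)$ zeros, and since $\log|F_J(s')|=O(1)$, $\int_{|t-t_0|\le1/10}|\log|F_J(\sigma+it)||^2dt\ll\mathcal L^2$. Cover $[T,2T]$ by $O(T)$ such intervals. $\square$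

Replacing Cauchy–Schwarz by Hölder, the same proof gives $\ll_k\mathcal L^{2k}$ for the $2k$-th moment.

Here is the approach one tries first. Where $L_j\ne0$, write $L_j=e^{\ell_j}$, and for $z\in\mathbb C^J$ set
$$F(z)=\sum_jb_je^{z_j},\quad M(z)=\max_j|b_je^{z_j}|,\quad d(z)=\frac{|F(z)|}{M(z)}\in[0,J],\quad f=\log|F|=\log M+\log d.$$
Then $\log|F_J|=f(\ell_1,\dots,\ell_J)$. The part $\log M$ is harmless: it is a maximum of the functions $\Re z_j+\log|b_j|$, hence
$$|\log M(z)|\le|z|+C,\qquad|\log M(z)-\log M(w)|\le|z-w|.\tag{3.1}$$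
All singularities sit in $\log d$, and $d$ measures how small $F$ is relative to its largest term. For $J=2$, $b_1=b_2$, one has $d=|1+e^\zeta|$, where $\zeta=\pm(z_1-z_2)$ with the sign making $\Re\zeta\le0$. So $d=0$ exactly for $z_1-z_2\in\pi i+2\pi i\mathbb Z$, and near $\zeta=\pi i$ we have $d\approx|\zeta-\pi i|$. The set $\{d\le x\}$ is a tube around surfaces of real codimension $2$, of volume about $x^2$ in a bounded region.

Now $\ell_j(\sigma+it)$ is, outside a tiny set of $t$, a sum over prime powers up to $Y^2$. Moments of such sums agree with the model up to order about $r\mathcal L$ (up to $\mathcal L^{\varepsilon}$), and so the characteristic functions of $(\ell_j(\sigma+it))_j$ and of the model agree for frequencies $|u|\le U$. This shows the distribution at resolution $1/U$ and nothing finer. It gives that $d\le1/U$ has relative measure $\ll W^{2J}U^{-2}$, but on this set we must still bound $\int|\log d|$. With the moments from Jensen's formula on a disk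 of radius about $1$, Hölder's inequality gives
$$\mathcal L\,(W^{2J}U^{-2})^{1-\frac1{2k}}\ge\mathcal L\,U^{-2}=\mathcal L^{\theta+2\varepsilon},$$
for every $k$. This does not tend to $0$ for any $\theta>0$. This is where the first approach stops. The disk reaches from the line $\Re s=\sigma$ to the region of absolute convergence, and over that distance all we know is that $\log|F_J|$ changes by $O(\mathcal L)$.

There is a second, milder loss. At distance $d$ from the singular set, $f$ has derivatives of size about $1/d$, so smoothing at scale $1/U$ changes it by about $1/(Ud)$. If $d\le x$ has probability $\ll x^2$, then $1/d$ has bounded mean and this argument gives the error $1/U\approx\mathcal L^{-(1-\theta)/2}$, half the exponent in Theorem 1.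

## 4. Jensen's formula at scale $r$, several sample points, and pluriharmonicity

The remedy for the main loss is to use Lemma 1 on disks of radius about $r$, inside $\Re s\ge\frac12+\frac r2$. There the $\ell_j$ are almost always at most $W=\mathcal L^\varepsilon$, so the ratio of $F_J$ to its largest term is at most $Ce^{2W}$, and Lemma 1 applies with $H\ll W$ instead of $\mathcal L$, provided the center $s'$ has $d\ge1/U$. Within a block of $t$ of length about $r/10$, one such center is enough for the whole block.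

Why should a block contain such a center? A single point $t$ has $d<1/U$ with probability up to $W^{2J}U^{-2}$, which is not negligible. But if $d<1/U$ throughout the block, it holds at $m$ points spaced by a constant multiple of $r$. The logarithms at these $m$ points are strongly correlated, yet their joint law in $\mathbb C^{Jm}$ has, at resolution $1/U$, a density bounded in terms of $m$ alone. So the probability is $\ll_m(W^{2J}U^{-2})^m\le\mathcal L^{-m(1-\theta)/2}$ by (2.6). As $m$ is arbitrary, blocks without a center are negligible.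

The remedy for the milder loss is that $f=\log|F|$ is locally the real part of a holomorphic function off $\{F=0\}$, so convolution with a *radial* kernel does not change it far from that set. In one variable: if $\kappa$ is radial of integral $1$, supported in $|w|\le1/U$, then $\log|\cdot|*\kappa=\log|\cdot|$ exactly in $|w|>1/U$. The error lives on a disk of area $\pi U^{-2}$, and its integral is $\ll U^{-2}\log U$ instead of $U^{-1}$.

## 5. Mean squares on the critical line and zeros to its right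

To write $\log L_j(\sigma+it)$ as a prime sum we need a zero-free neighborhood for most $t$. This section supplies it.

**Lemma 3.** $\int_T^{2T}|L_j(\frac12+it)|^2dt\ll T\mathcal L^C$.

*Proof.* **Step 1: a smoothed sum and a dual integral.** Let $s=\frac12+it$, $t\in[T,2T]$, $\eta_0=1/\mathcal L$. In
$$\frac1{2\pi i}\int_{(2)}L_j(s+w)\Gamma(w)T^wdw=\sum a_j(n)n^{-s}e^{-n/T}=:S(s)$$
move the line to $\Re w=-\frac12-\eta_0>-1$. The residue at $w=0$ is $L_j(s)$. A possible pole at $w=1-s$ contributes $\ll T^{1/2}e^{-T}$. The part $|\Im w|>T/2$ of the new line contributes $\ll\int_{T/2}^\infty e^{-v}(T+v)^Cdv\ll1$. So $L_j(s)=S(s)-\Delta(s)+O(1)$, where by (2.1)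
$$\Delta(s)=\frac1{2\pi i}\int_{\Re w=-\frac12-\eta_0,\ |\Im w|\le T/2}\mathcal X(s+w)L(1-s-w,\overline\chi_j)\Gamma(w)T^wdw.$$
Here $\Re(1-s-w)=1+\eta_0$, so the Dirichlet series of $L(1-s-w,\overline\chi_j)$ converges absolutely. Split it as $A_1+A_2$, with $n\le T$ in $A_1$ and $n>T$ in $A_2$, and $\Delta=\Delta_1+\Delta_2$ accordingly.

**Step 2: the tail $\Delta_2$.** Since $T/2\le\Im(s+w)\le3T$, we have $|\mathcal X(s+w)T^w|\ll T^{1+2\eta_0}T^{-1/2-\eta_0}\ll T^{1/2}$. As $\int|\Gamma(-\frac12-\eta_0+iv)|dv\ll1$, Cauchy–Schwarz gives $|\Delta_2|^2\ll T\int|A_2|^2|\Gamma|\,dv$, and (2.5), applied for each fixed $v$, gives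
$$\int_T^{2T}|\Delta_2|^2dt\ll T\sum_{n>T}d(n)^2n^{-2-2\eta_0}(T+n)\ll T\sum_nd(n)^2n^{-1-2\eta_0}\ll T\mathcal L^C.$$

**Step 3: the finite part $\Delta_1$.** Its integrand is holomorphic for $-\frac12-\eta_0\le\Re w\le-\eta_0$, $|\Im w|\le T/2$. Move the segment to $\Re w=-\eta_0$. The horizontal segments contribute $\ll T^Ce^{-T/2}$. On the new segment $\Re(s+w)=\frac12-\eta_0$, so $|\mathcal X(s+w)|\asymp T^{2\eta_0}\asymp1$ and $|T^w|\asymp1$. Moreover $\int|\Gamma(-\eta_0+iv)|dv\ll\log\mathcal L$, and $A_1$ has terms of modulus $|a_j(n)|n^{-1/2-\eta_0}$. As before,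
$$\int_T^{2T}|\Delta_1|^2dt\ll1+(\log\mathcal L)^2\sum_{n\le T}d(n)^2n^{-1-2\eta_0}(T+n)\ll T\mathcal L^C.$$

**Step 4: the smoothed sum.** By (2.5), $\int_T^{2T}|S|^2dt\ll\sum_nd(n)^2n^{-1}e^{-2n/T}(T+n)\ll T\mathcal L^C$. $\square$

**Lemma 4.** For $1/\mathcal L\le\delta\le\frac12$, the number of zeros $\rho=\beta+i\gamma$ of $L_j$ with $\beta\ge\frac12+\delta$, $\frac T2\le\gamma\le3T$ is $\ll T^{1-\delta/2}\mathcal L^C$.

*Proof.* **Step 1: a mollified identity at a zero.** Let $Q=T^{1/4}$, $Y_1=T^{1/2}$, and let $M_j(s)=\sum_{n\le Q}\mu_j(n)n^{-s}$. Then $L_jM_j=\sum c(n)n^{-s}$ with $c(1)=1$, $c(n)=0$ for $1<n\le Q$, and $|c(n)|\le d_4(n)$. Let $\rho$ be a zero as above; then $\beta\le1$. In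
$$\sum c(n)n^{-\rho}e^{-n/Y_1}=\frac1{2\pi i}\int_{(2)}L_jM_j(\rho+w)\Gamma(w)Y_1^wdw$$
move the line to $\Re w=\frac12-\beta\in[-\frac12,-\delta]$. There is no pole at $w=0$, because $L_j(\rho)=0$. A possible pole at $w=1-\rho$ contributes $\ll T^Ce^{-T/2}$. The part $|\Im w|>\mathcal L^2$ contributes $\ll T^Ce^{-\mathcal L^2/2}=o(1)$. On the left, the terms $n>Y_1\mathcal L^2$ contribute $\ll e^{-\mathcal L^2/2}\sum d_4(n)e^{-n/(2Y_1)}\ll e^{-\mathcal L^2/2}T^C=o(1)$, and $e^{-1/Y_1}=1+o(1)$. Hence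
$$1+\sum_{Q<n\le Y_1\mathcal L^2}\frac{c(n)}{n^{\rho}}e^{-n/Y_1}=\frac1{2\pi}\int_{|v|\le\mathcal L^2}L_jM_j(\tfrac12+i(\gamma+v))\,\Gamma(\tfrac12-\beta+iv)\,Y_1^{\frac12-\beta+iv}dv+o(1).$$
By (2.2), $|\Gamma(\frac12-\beta+iv)|\ll1/\delta\le\mathcal L$, and $Y_1^{1/2-\beta}\le T^{-\delta/2}$. So either (a) the sum over $n$ has modulus at least $\frac14$, or (b) $\mathcal LT^{-\delta/2}\int_{|v|\le\mathcal L^2}|L_jM_j(\frac12+i(\gamma+v))|dv\gg1$.

**Step 2: spacing.** Choose a maximal set of zeros with ordinates at mutual distances at least $3\mathcal L^2$. Every zero lies within $3\mathcal L^2$ of a chosen one in ordinate, and a unit interval contains $O(\mathcal L)$ ordinates. So it suffices to count chosen zeros, at the cost of a factor $O(\mathcal L^3)$.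

**Step 3: type (b).** The integration intervals of the chosen zeros are disjoint, so their number is $\ll\mathcal LT^{-\delta/2}\int_{T/4}^{4T}|L_jM_j(\frac12+it)|dt$. By Cauchy–Schwarz, Lemma 3 on $[T/4,T/2],[T/2,T],[T,2T],[2T,4T]$, and (2.5) for $M_j$, this is $\ll T^{1-\delta/2}\mathcal L^C$.

**Step 4: type (a).** Split the sum over $n$ into $O(\mathcal L)$ dyadic pieces $P_N$, $n\in(N,2N]$, $Q\le N\le Y_1\mathcal L^2\le T$. For some $N$, $|P_N(\rho)|\gg1/\mathcal L$. By subharmonicity $|P_N(\rho)|^2\le\frac{\mathcal L^2}\pi\iint_{|s-\rho|\le1/\mathcal L}|P_N|^2$. The disks of the chosen zeros are disjoint and lie in $\frac12+\delta-\frac1{\mathcal L}\le\Re s\le2$. By (2.5), $\int|P_N(x+it)|^2dt\ll(T+N)N^{1-2x}\mathcal L^C$ over $[T/2-1,3T+1]$. So the number of chosen zeros is $\ll\mathcal L^C\max_N(T+N)N^{-2\delta+2/\mathcal L}\ll\mathcal L^CTQ^{-2\delta}=T^{1-\delta/2}\mathcal L^C$. $\square$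

## 6. $\log L_j$ as a short sum over prime powers

**Definition (exceptional set).** Let $\mathcal E$ be the set of $t\in[T,2T]$ for which some $L_j$ has a zero with $\beta\ge\frac12+\frac r4$ and $|\gamma-t|\le3\mathcal L^2$.

By Lemma 4 with $\delta=r/4$, $|\mathcal E|\ll\mathcal L^CT^{1-r/8}$. Since $T^{-r/8}=\exp(-\mathcal L^{1-\theta}/8)$, $|\mathcal E|/T$ is negligible; this is where $\theta<1$ enters. The same holds with $3\mathcal L^2+1$ in place of $3\mathcal L^2$.

For $s=x+iy$ with $x>\frac12$, $y\ge1$ and $L_j(x'+iy)\ne0$ for all $x'\ge x$, let $\ell_j(s)$ be the value of $\log L_j$ obtained by continuation along the horizontal line from $\Re s>1$, where it is given by its Dirichlet series. This depends on $s$ only. For $t\in[T,2T]\setminus\mathcal E$ it is defined and holomorphic in $\{\Re s>\frac12+\frac r4,\ |\Im s-t|<3\mathcal L^2\}$, since this region is simply connected, free of zeros and poles of $L_j$, and contains the horizontal rays to the right.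 Put
$$R_j(s)=\sum_{n\le Y^2}\beta_j(n)e^{-n/Y}n^{-s},\qquad R_j(s:X)=\sum_{n\le Y^2}\beta_j(n)e^{-n/Y}X(n)n^{-s}.$$

**Lemma 5.** (i) Uniformly for $t\in[T,2T]\setminus\mathcal E$, $\frac12+\frac r2\le\Re s\le2$, $|\Im s-t|\le1$, the difference $\ell_j(s)-R_j(s)$ is negligible. (ii) $\mathbb E|\ell_j(s:X)-R_j(s:X)|^2$ is negligible, uniformly for $\Re s\ge\frac12+\frac r2$.

*Proof.* **Step 1: a crude bound for $\ell_j$.** Let $|\tau-t|\le2\mathcal L^2$. The Borel–Carathéodory theorem bounds a holomorphic function on an inner disk by its value at the center and the maximum of its real part on an outer disk, at the cost of a factor of order one over the difference of the radii. Use center $2+i\tau$ and radii $\frac32-\frac{7r}{24}$ (outer), $\frac32-\frac r3$ (inner). The outer disk lies in $\Re s\ge\frac12+\frac{7r}{24}>\frac12+\frac r4$, $|\Im s-t|<3\mathcal L^2$. There $\Re\ell_j=\log|L_j|\le C\mathcal L$, and $\ell_j(2+i\tau)=O(1)$. The radii differ by $r/24$, so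
$$|\ell_j(s)|\ll\mathcal L/r\ll\mathcal L^2\qquad\big(\tfrac12+\tfrac r3\le\Re s\le2,\ |\Im s-t|\le2\mathcal L^2\big),$$
and trivially $\ell_j(s)\ll1$ for $\Re s\ge2$.

**Step 2: contour shift.** Let $s$ be as in (i). In $\sum\beta_j(n)n^{-s}e^{-n/Y}=\frac1{2\pi i}\int_{(2)}\ell_j(s+w)\Gamma(w)Y^wdw$ truncate to $|\Im w|\le\mathcal L^2$, with error $\ll Y^2e^{-\mathcal L^2}$, and move to $\Re w=-\frac r6$. We stay in the region of Step 1, as $\frac r2-\frac r6=\frac r3$. The residue at $w=0$ is $\ell_j(s)$. The horizontal segments contribute $\ll Y^2\mathcal L^2e^{-\mathcal L^2}$, and since $Y^2\le e^{\mathcal L}$ these errors are negligible. The new vertical segment contributes $\ll\mathcal L^2\log(2/r)Y^{-r/6}\ll\mathcal L^3e^{-(\log\mathcal L)^2/6}$, negligible by the choice of $Y$. The terms $n>Y^2$ of the series contribute $\ll\sum_{n>Y^2}e^{-n/Y}\ll Ye^{-Y}$. This proves (i).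

**Step 3: the model.** The $X(n)$, $n$ over prime powers, are orthonormal. For $n\le Y^{1/2}$ we have $1-e^{-n/Y}\le Y^{-1/2}$, so these terms contribute $\ll Y^{-1}\sum n^{-1-r}\ll Y^{-1}r^{-1}$. Those with $n>Y^{1/2}$ contribute $\ll\sum_{n>Y^{1/2}}n^{-1-r}\ll r^{-1}Y^{-r/2}=r^{-1}e^{-(\log\mathcal L)^2/2}$. $\square$

**Test 3 completed.** Let $J=1$, $b_1=1$. By Lemma 2 and Cauchy–Schwarz, $\mathcal E$ contributes a negligible amount to $\frac1T\int_T^{2T}\log|L_1(\sigma+it)|dt$. Outside $\mathcal E$ replace $\log|L_1|$ by $\Re R_1$, using Lemma 5. By (2.5), $\frac1T\int_T^{2T}|R_1(\sigma+it)|^2dt\ll\sum_{n\le Y^2}n^{-1}\ll\mathcal L$, so $\mathcal E$ can be put back by Cauchy–Schwarz. Finally $\frac1T\int_T^{2T}R_1(\sigma+it)\,dt\ll Y^2/T$, since each $n^{-it}$ with $n\ge2$ has mean $O(1/T)$. So the mean is negligible, as announced.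

## 7. Joint characteristic functions up to frequency $U$

Fix $m\ge1$ and let $\tau_\nu=(\nu-1)r/(30m)$, $1\le\nu\le m$. Identify $\mathbb C^{Jm}=\mathbb R^{2Jm}$ with inner product $\langle u,z\rangle=\Re\sum\bar u_{\nu j}z_{\nu j}$. Let
$$\ell^{(m)}(t)=\big(\ell_j(\sigma+i(t+\tau_\nu))\big)_{\nu,j}\ (t\notin\mathcal E),\quad\ell^{(m)}(X)=\big(\ell_j(\sigma+i\tau_\nu:X)\big)_{\nu,j},\quad\varphi_m(u)=\mathbb Ee^{i\langle u,\ell^{(m)}(X)\rangle},$$
and write $\ell=\ell^{(1)}$. Let $P_u(t)$, $P_u(X)$ be $\langle u,\cdot\rangle$ applied to the corresponding vectors formed with $R_j$. Thus $P_u(t)=\Re\sum_{n\le Y^2}c_u(n)n^{-it}$ and $P_u(X)=\Re\sum_{n\le Y^2}c_u(n)X(n)$, with $|c_u(p^k)|\ll_m|u|p^{-k\sigma}/k$.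

**Step 1: moments agree up to order $2V$.** Extend $X$ completely multiplicatively, so that $\mathbb EX(N)\overline{X(N')}=1_{N=N'}$. Write $\Re z=\frac12(z+\bar z)$ and expand $P_u^k$ into terms with $(N/N')^{-it}$, respectively $X(N)\overline{X(N')}$, where $N,N'\le Y^{2k}$. Terms with $N=N'$ agree. If $N\ne N'$, the model term is $0$, and the mean over $[T,2T]$ is $\ll\frac1{T|\log(N/N')|}\ll Y^{2k}/T$. The moduli of the coefficients sum to at most $(\sum|c_u(n)|)^k\le(C_m|u|Y^2)^k$. Hence for $k\le2V$, $|u|\le U$,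
$$\Big|\frac1T\int_T^{2T}P_u(t)^kdt-\mathbb EP_u(X)^k\Big|\ll T^{-1}Y^{2k}(C_m|u|Y^2)^k\ll T^{-1/2},\tag{7.1}$$
because $4k\log Y\le8V\log Y\le8\mathcal L^{1-\varepsilon}(\log\mathcal L)^2=o(\mathcal L)$ and $V\log\mathcal L=o(\mathcal L)$.

**Step 2: size of the model moments.** For complex $c(p)$, expand $(\sum c(p)X(p))^k=\sum_{|\alpha|=k}\frac{k!}{\alpha!}c^\alpha X^\alpha$; the $X^\alpha$ are orthonormal, so
$$\mathbb E\Big|\sum_pc(p)X(p)\Big|^{2k}=\sum_\alpha\Big(\frac{k!}{\alpha!}\Big)^2|c|^{2\alpha}\le k!\sum_\alpha\frac{k!}{\alpha!}|c|^{2\alpha}=k!\Big(\sum_p|c(p)|^2\Big)^k.\tag{7.2}$$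
Since $\log\log Y\ll\log\mathcal L$, we have $\sum_{p\le Y^2}|c_u(p)|^2\ll_m|u|^2\log\mathcal L$ and $\sum_{k\ge2,\,p^k\le Y^2}|c_u(p^k)|\ll_m|u|\log\mathcal L$. Splitting $P_u(X)$ into primes and higher powers, for all $k\ge1$,
$$\mathbb EP_u(X)^{2k}\le4^k\big(k!(C_m|u|^2\log\mathcal L)^k+(C_m|u|\log\mathcal L)^{2k}\big)\le\big(C_m'k|u|^2(\log\mathcal L)^2\big)^k.\tag{7.3}$$

**Step 3: fixed moments.** For fixed $k$, uniformly for $\frac12\le\sigma'\le1$,
$$\frac1T\int_{T-1}^{2T+1}|R_j(\sigma'+it)|^{2k}dt\ll_k(\log\mathcal L)^{2k},\qquad\mathbb E|\ell_j(\sigma:X)|^{2k}\ll_k(\log\mathcal L)^{2k}.\tag{7.4}$$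
Indeed, write $R_j(\sigma'+it)^k=\sum_{n\le Y^{2k}}e(n)n^{-it}$. By (2.5) the first integral is $\ll(T+Y^{2k})\sum|e(n)|^2=(T+Y^{2k})\,\mathbb E|R_j(\sigma':X)|^{2k}$, and $Y^{2k}=T^{o(1)}$. By (7.2) the prime terms of $R_j(\sigma':X)$ have $2k$-th moment at most $k!(4\sum_{p\le Y^2}p^{-1})^k\ll_k(\log\mathcal L)^k$, and the terms $p^l$, $l\ge2$, are bounded by $\ll\sum_{p\le Y}p^{-1}+1\ll\log\mathcal L$. For the second bound, (7.2) gives for the prime terms with $p\le z$ the bound $k!(4\sum_pp^{-1-2r})^k\ll_k(\log\frac2r)^k$; let $z\to\infty$ with Fatou's lemma. The terms $p^l$, $l\ge2$, are $\ll\sum_pp^{-1-2r}\ll\log\frac2r\ll\log\mathcal L$.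

**Lemma 6.** Let $\mathcal T\subset[T,2T]\setminus\mathcal E$ be measurable with $|[T,2T]\setminus\mathcal T|/T$ negligible. Then $\frac1T\int_{\mathcal T}e^{i\langle u,\ell^{(m)}(t)\rangle}dt-\varphi_m(u)$ is negligible, uniformly for $|u|\le U$.

*Proof.* Since $|e^{ia}-e^{ib}|\le|a-b|$ and $|u|\le\mathcal L$, Lemma 5 allows us to replace $\langle u,\ell^{(m)}(t)\rangle$ and $\langle u,\ell^{(m)}(X)\rangle$ by $P_u(t)$ and $P_u(X)$, and then $\mathcal T$ by $[T,2T]$. Now use $|e^{ix}-\sum_{k<2V}(ix)^k/k!|\le x^{2V}/(2V)!$ on both sides. By (7.1) the Taylor terms differ by $\ll T^{-1/2}\sum1/k!\ll T^{-1/2}$. By (7.1) and (7.3) both remainders are at most the first expression in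
$$T^{-1/2}+\frac{(C_mVU^2(\log\mathcal L)^2)^V}{(2V)!}\le T^{-1/2}+\Big(\frac{C_m'U^2(\log\mathcal L)^2}V\Big)^V\le T^{-1/2}+\big(C_m''\mathcal L^{-\varepsilon}(\log\mathcal L)^2\big)^V,$$
up to a constant, where we used $(2V)!\ge(2V/e)^{2V}$ and $U^2/V\ll\mathcal L^{-\varepsilon}$. This is negligible because $V\ge\mathcal L^c$. $\square$

**Lemma 7.** There are $c_m>0$, $r_0(m)>0$ such that for $r\le r_0(m)$: $|\varphi_m(u)|\le e^{-c_m|u|^2}$ if $|u|\le e^{1/(4r)}$. If $m=1$, then also $|\varphi_1(u)|\le e^{-|u|}$ for $|u|>e^{1/(4r)}$. Hence $\ell(X)\in\mathbb C^J$ has a density bounded independently of $r\le r_0(1)$.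

*Proof.* **Step 1: a bound from any set of large primes.** By independence $\varphi_m(u)=\prod_p\mathbb Ee^{iY_p}$, where
$$Y_p=\Re\sum_kC_u(p^k)X(p)^k,\qquad C_u(p^k)=\sum_{\nu,j}\bar u_{\nu j}\beta_j(p^k)p^{-k(\sigma+i\tau_\nu)}.$$
Here $|Y_p|\le C_m|u|p^{-1/2}$, $\mathbb EY_p=0$ and $\mathbb EY_p^2=\frac12\sum_k|C_u(p^k)|^2\ge\frac12|C_u(p)|^2$. If $p\ge C_m^2|u|^2$, then $|Y_p|\le1$ and
$$|\mathbb Ee^{iY_p}|\le1-\tfrac12\mathbb EY_p^2+\tfrac16\mathbb E|Y_p|^3\le1-\tfrac13\mathbb EY_p^2\le e^{-\mathbb EY_p^2/3}.$$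
The other factors have modulus at most $1$. So for any set $\mathcal P$ of primes $\ge C_m^2|u|^2$,
$$|\varphi_m(u)|\le\exp\Big(-\frac16\sum_{p\in\mathcal P}|C_u(p)|^2\Big).\tag{7.5}$$

**Step 2: $|u|\le e^{1/(4r)}$.** Take $\mathcal P$ to be the primes in $(e^{1/r},e^{2/r}]$, admissible for small $r$. Expand $|C_u(p)|^2$ and sum over $p$ by (2.3) and partial summation with the weight $x^{-1-2r-i(\tau_\nu-\tau_{\nu'})}/\log x$. With the error $E(x)\ll x/\log^2x$ of (2.3), the error terms are $\ll r^3+\int_{e^{1/r}}^\infty\frac{dx}{x\log^3x}\ll r^2$ for each $(\nu,\nu',j,l)$. Substituting $x=e^{y/r}$ in the main term, we have $\frac{dx}{x\log x}=\frac{dy}y$, $x^{-2r}=e^{-2y}$, and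
$$\sum_{p\in\mathcal P}|C_u(p)|^2=\sum_j\kappa_j\int_1^2\Big|\sum_\nu\bar u_{\nu j}e^{-iy\tau_\nu/r}\Big|^2e^{-2y}\frac{dy}y+O_m(r^2|u|^2).$$
The numbers $\tau_\nu/r=(\nu-1)/(30m)$ are distinct and do not depend on $T$, so the exponentials are linearly independent on $[1,2]$ and the quadratic form is $\ge c(m)|u|^2$ with $c(m)>0$. The first claim follows for $r$ small. This is the precise sense in which $m$ points at distance $\asymp r$ are not degenerate.

**Step 3: $m=1$, $|u|>e^{1/(4r)}$.** Take $\mathcal P$ to be the primes in $(z,2z]$ with $z=|u|^3\ge C_1^2|u|^2$. By (2.3), $\sum_{p\in\mathcal P}|\sum_j\bar u_j\lambda_j(p)|^2\log p\ge\frac12|u|^2z$ for $r$ small. As $|C_u(p)|^2=|\sum_j\bar u_j\lambda_j(p)|^2p^{-1-2r}$,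
$$\sum_{p\in\mathcal P}|C_u(p)|^2\gg|u|^2z^{-2r}/\log z\gg|u|^{2-6r}/\log|u|,$$
which is $\ge6|u|$ for $r$ small. Now use (7.5). So $\int|\varphi_1|$ is bounded independently of $r$, and Fourier inversion gives the density bound. $\square$

Note $U\le\mathcal L\le e^{1/(4r)}=\exp(\mathcal L^\theta/4)$, and $r\to0$ as $T\to\infty$; this is where $\theta>0$ enters.

**Definition (kernel).** On $\mathbb R^{2N}=\mathbb C^N$ fix a radial Schwartz function $\mathcal K\ge0$ with $\int\mathcal K=1$, with $\widehat{\mathcal K}(u)=\int\mathcal K(x)e^{-i\langle u,x\rangle}dx$ supported in the unit ball, and $\mathcal K\ge c_0>0$ on $|x|\le c_1$. Put $\mathcal K_U(x)=U^{2N}\mathcal K(Ux)$.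

Such a function exists: take a multiple of $|\widehat g|^2$ with $0\le g\in C_c^\infty$ radial, nonzero, supported in the ball of radius $\frac12$. Its Fourier transform is a multiple of $g*g$, and $\widehat g(0)>0$. By inversion
$$\mathcal K_U(x)=(2\pi)^{-2N}\int_{|u|\le U}\widehat{\mathcal K}(u/U)e^{i\langle u,x\rangle}du,\qquad|\widehat{\mathcal K}|\le1.\tag{7.6}$$

**Lemma 8.** For bounded measurable $S\subset\mathbb C^{Jm}$,
$$\frac1T\big|\{t\in[T,2T]\setminus\mathcal E:\ell^{(m)}(t)\in S\}\big|\ll_m\mathrm{vol}(S^{+1/U}),$$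
where $S^{+\rho}$ is the $\rho$-neighborhood of $S$.

*Proof.* Let $N=Jm$, $\mathcal T=[T,2T]\setminus\mathcal E$. By (7.6) and Lemmas 6 and 7, for every $x$,
$$\frac1T\int_{\mathcal T}\mathcal K_U(\ell^{(m)}(t)-x)\,dt\ll\int_{|u|\le U}\big(e^{-c_m|u|^2}+O_A(\mathcal L^{-A})\big)du\ll_m1.$$
As $\mathcal K_U\ge c_0U^{2N}$ on $|x|\le c_1/U$, every ball of radius $c_1/U$, hence every ball of radius $1/U$, has $\ell^{(m)}$-measure $\ll_mU^{-2N}$. Choose a maximal subset of $S$ with mutual distances at least $1/U$. The $1/U$-balls about its points cover $S$. The concentric $1/(2U)$-balls have disjoint interiors and lie in $S^{+1/U}$, so there are $\ll_mU^{2N}\mathrm{vol}(S^{+1/U})$ of them. Multiply. $\square$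

## 8. Volume and smoothing estimates for $\log|\sum b_je^{z_j}|$

Recall $F,M,d,f$ from Section 3 and (3.1). Since $|e^x-1|\le1.3|x|$ for $|x|\le\frac14$,
$$|F(z-w)-F(z)|\le1.3\,J\,M(z)\max_j|w_j|\qquad(\max_j|w_j|\le\tfrac14).\tag{8.1}$$
With $M(z-w)\ge e^{-1/4}M(z)$ this gives: if $d(z)\le x$ and $|w|\le\rho\le\frac14$, then
$$d(z-w)\le C(x+\rho).\tag{8.2}$$

**Lemma 9.** For a ball $\mathcal B\subset\mathbb C^J$ of radius $R$ and $0<x\le\frac12$,
$$\mathrm{vol}\{z\in\mathcal B:d(z)\le x\}\ll x^2R^{2J-2}(1+R).$$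
Hence $\int_{\mathcal B}|\log d|^q\ll_qR^{2J}(1+|\log R|)^q$ for $q\ge1$.

*Proof.* **Step 1: two comparable terms.** Let $d(z)\le x$ and $M(z)=|b_ae^{z_a}|=:M_a$. Then $\sum_{j\ne a}|b_je^{z_j}|\ge M_a-xM_a\ge M_a/2$, so some $c\ne a$ has $|b_ce^{z_c}|\ge M_a/(2J)$.

**Step 2: integrate in $z_c$.** Fix $(a,c)$ and all coordinates except $z_c$; then $M_a$ is fixed. The number $v=e^{z_c}$ lies in a fixed disk of radius $xM_a/|b_c|$, and $|v|\ge M_a/(2J|b_c|)$. In a horizontal strip of height $2\pi$ the map $v\mapsto z_c$ is injective with Jacobian $|v|^{-2}\le(2J|b_c|/M_a)^2$, so the admissible $z_c$ there have area at most $4\pi J^2x^2$. At most $O(1+R)$ strips occur. Integrate over the other coordinates, which gives $R^{2J-2}$, and sum over $(a,c)$.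

**Step 3: logarithmic moments.** Use $\int_{\mathcal B}|\log d|^q=\int_0^\infty qy^{q-1}\mathrm{vol}\{z\in\mathcal B:|\log d|>y\}dy$. Let $y_0=\log(2J)+|\log R|$ if $R\le1$, and $y_0=\log(2J)$ if $R>1$. For $y\le y_0$ the volume is $O(R^{2J})$, which contributes $\ll R^{2J}y_0^q$. For $y>y_0$, since $d\le J$, we must have $d<e^{-y}\le\frac12$, so the volume is $\ll R^{2J-2}(1+R)e^{-2y}$. This contributes
$$\ll_qR^{2J-2}(1+R)e^{-2y_0}(1+y_0)^{q-1}\ll_qR^{2J}(1+|\log R|)^q,$$
because $e^{-2y_0}\ll R^2$ if $R\le1$, and $R^{2J-2}(1+R)\ll R^{2J}$ if $R>1$. $\square$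

From now on $\mathcal K_U$ on $\mathbb C^J$ is used ($N=J$), and $f*\mathcal K_U(z)=\int f(z-w)\mathcal K_U(w)dw$. By Lemma 9 and (3.1), $\int_{|x-z|\le R}|f|\ll R^{2J}(1+|z|+R)$ for $R\ge1$, so this converges absolutely.

**Lemma 10.** Let $U\ge2$, $B>0$. Then $|f-f*\mathcal K_U|(z)\ll_B(\log U)(Ud(z))^{-B}$ if $d(z)\ge\frac1U$, and $\ll|\log d(z)|$ if $0<d(z)<\frac1U$.

*Proof.* **Step 1: no error from a ball.** Let $d=d(z)\ge\frac1U$ and $\rho=d/(4J)\le\frac14$. By (8.1), $|F(z-w)-F(z)|\le\frac{1.3}4|F(z)|<\frac12|F(z)|$ for $|w|\le\rho$. So on this ball $F(z-w)$ has no zero, $w\mapsto f(z-w)$ is the real part of a holomorphic function, hence harmonic, and its spherical means equal $f(z)$. As $\mathcal K_U$ is radial, $|w|\le\rho$ contributes $0$ to $\int(f(z)-f(z-w))\mathcal K_U(w)dw$. With (3.1),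
$$|f-f*\mathcal K_U|(z)\le\int_{|w|>\rho}\big(|w|+|\log d(z)|+|\log d(z-w)|\big)\mathcal K_U(w)dw.$$

**Step 2: shells.** We have $|\log d(z)|\ll\log U$. On the shell $\rho_i<|w|\le2\rho_i$, $\rho_i=2^i\rho$, $i\ge0$, use $\mathcal K_U(w)\ll_BU^{2J}(U\rho_i)^{-2J-B-1}$. As $\rho_i\ge\frac1{4JU}$, $|\log\rho_i|\ll\log U+\rho_i$. So by Lemma 9 the integral of the bracket over the shell is $\ll\rho_i^{2J}(\rho_i+\log U)$, and the shell contributes $\ll_B(U\rho_i)^{-B-1}(\rho_i+\log U)$. Since $\rho_i\le U\rho_i$ and $U\rho_i\ge\frac1{4J}$, this is $\ll_B(\log U)(U\rho_i)^{-B}$, and summing over $i$ gives $\ll_B(\log U)(U\rho)^{-B}\ll_B(\log U)(Ud)^{-B}$.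

**Step 3: $0<d<\frac1U$.** Use the same integrand over all $w$. The ball $|w|\le\frac1U$, where $\mathcal K_U\ll U^{2J}$, contributes $\ll1+|\log d(z)|+\log U$ by Lemma 9. The shells $2^i/U<|w|\le2^{i+1}/U$ contribute, as in Step 2, $\ll|\log d(z)|+\log U$ in total. Finally $\log U<|\log d(z)|$. $\square$

## 9. Blocks of length about $r/10$ and their centers

Divide $[T,2T]$ into equal intervals (*blocks*) $I$ with $\frac r{11}\le|I|\le\frac r{10}$. Let
$$\mathcal R_I=\{\tfrac12+\tfrac r2\le\Re s\le\tfrac12+\tfrac{3r}2,\ \mathrm{dist}(\Im s,I)\le\tfrac r2\}.$$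

**Definition (good block).** A block $I$ is *good* if

1. $I\cap\mathcal E=\emptyset$;
2. $|\ell_j(s)|\le W$ for all $s\in\mathcal R_I$ and all $j$;
3. $d(\ell(t'))\ge1/U$ for some $t'\in I$.

**Lemma 11.** The total measure of blocks that are not good is a negligible multiple of $T$.

*Proof.* **Step 1: (1) fails.** Such blocks lie in the set defined like $\mathcal E$ with $3\mathcal L^2+1$ in place of $3\mathcal L^2$, whose measure is negligible relative to $T$.

**Step 2: (1) holds, (2) fails.** By Lemma 5(i), $\sup_{\mathcal R_I}|R_j|\ge W/2$ for some $j$. By subharmonicity $\sup_{\mathcal R_I}|R_j|^{2k}\ll r^{-2}\iint_{\mathcal R_I^+}|R_j|^{2k}$, with $\mathcal R_I^+$ the $\frac r{10}$-neighborhood of $\mathcal R_I$. The sets $\mathcal R_I^+$ have bounded overlap and lie in $\frac12\le\Re s\le\frac12+2r$, $T-1\le\Im s\le2T+1$. So by (7.4)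
$$\sum_I|I|\sup_{\mathcal R_I}|R_j|^{2k}\ll_kr\cdot r^{-2}\cdot r\cdot T(\log\mathcal L)^{2k}=T(\log\mathcal L)^{2k}.$$
The measure in question is thus $\ll_kT(\log\mathcal L)^{2k}W^{-2k}$. As $W=\mathcal L^\varepsilon$ and $k$ is arbitrary, it is negligible relative to $T$.

**Step 3: (1), (2) hold, (3) fails.** Fix $m$. For $t$ in the left half of $I$ all $t+\tau_\nu$ lie in $I$, as $\tau_m<\frac r{30}<\frac r{22}\le\frac{|I|}2$. So $\ell^{(m)}(t)=(\ell(t+\tau_\nu))_\nu\in S^m$ with $S=\{|z|\le\sqrt JW,\ d(z)\le\frac1U\}$. By (8.2), $S^{+1/U}\subset\{|z|\le\sqrt JW+1,\ d\le C/U\}$, which has volume $\ll W^{2J}U^{-2}$ by Lemma 9. Since $(S^m)^{+1/U}\subset(S^{+1/U})^m$, Lemma 8 and (2.6) show that the total measure of such blocks, at most twice that of their left halves, is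
$$\ll_mT(W^{2J}U^{-2})^m\le T\mathcal L^{-m(1-\theta)/2}.$$
As $m$ is arbitrary, this is negligible relative to $T$. $\square$

**Lemma 12.** If $I$ is good and $k\ge1$ is fixed, then $\int_I|\log d(\ell(t))|^{2k}dt\ll_k|I|W^{2k}$.

*Proof.* **Step 1: the function and its center.** Take $t'$ from (3), $s'=\sigma+it'$, and $a$ with $|b_aL_a(s')|=M(\ell(t'))$. Put $G=F_J/(b_aL_a)$. The disk $|s-s'|\le R:=\frac{2r}5$ lies in the interior of $\mathcal R_I$. In $\mathcal R_I$ we have $e^{-W}\le|L_j|\le e^W$, so $G$ is holomorphic there with $|G|\le Ce^{2W}$, and $\frac1U\le|G(s')|=d(\ell(t'))\le J$.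

**Step 2: Jensen at scale $r$.** Lemma 1 applies with $H=2W+\log(CU)\ll W$, $\kappa_1=\frac14$, $\kappa_2=\frac12$. It covers the points $s=\sigma+it$, $t\in I$, since $|s-s'|\le\frac r{10}=\frac R4$. There $|t-\gamma|\le|s-\rho|<R$, so $|\log(|s-\rho|/R)|\le\log(R/|t-\gamma|)$. As $|\log|G(s')||\ll\log U+1\ll W$,
$$\big|\log|G(\sigma+it)|\big|\le\sum_\rho\log\frac R{|t-\gamma|}+O(W),\qquad\int_I\log^{2k}\frac R{|t-\gamma|}\,dt\ll_kR\ll|I|$$
for the $O(W)$ zeros $\rho$. Hölder over the zeros gives $\int_I|\log|G||^{2k}dt\ll_k|I|W^{2k}$.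

**Step 3: back to $d$.** We have $\big|\log d(\ell(t))-\log|G(\sigma+it)|\big|=\big|\log M(\ell(t))-\log|b_aL_a(\sigma+it)|\big|\ll W$. $\square$

Compare with Section 3: a bound $\mathcal L^{2k}$ has become $W^{2k}=\mathcal L^{2k\varepsilon}$.

## 10. Proof of Theorem 1

Let $\mathcal T^*$ be the union of the good blocks, $\mathbb E^*[g]=\frac1T\int_{\mathcal T^*}g(\ell(t))dt$, and $\mathbb P^*$ the corresponding measure. By Lemma 11, Lemma 6 applies to $\mathcal T=\mathcal T^*$. On $\mathcal T^*$ we have $f(\ell(t))=\log|F_J(\sigma+it)|$ and $|\ell(t)|\le\sqrt JW$. By Lemmas 2 and 11 and Cauchy–Schwarz,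
$$\frac1T\int_T^{2T}\log|F_J(\sigma+it)|\,dt=\mathbb E^*[f]+\text{negligible}.$$
Likewise $\log|F_J(\sigma:X)|=f(\ell(X))$. Split $f=f*\mathcal K_U+(f-f*\mathcal K_U)$ on both sides.

**Step 1: the smoothed parts agree.** We claim that $\mathbb E^*[f*\mathcal K_U]-\mathbb E[f*\mathcal K_U(\ell(X))]$ is negligible. It equals $\int f(x)(k^*(x)-k_X(x))dx$ with $k^*(x)=\mathbb E^*[\mathcal K_U(\cdot-x)]$ and $k_X(x)=\mathbb E\,\mathcal K_U(\ell(X)-x)$. Fubini is justified: for given $T$, $\int|f(x)|\mathcal K_U(z-x)dx$ is bounded by a polynomial in $|z|$, by the bound before Lemma 10 on dyadic shells, and $\ell(X)$ has finite moments by (7.4).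

By (7.6) and Lemma 6, $\sup_x|k^*-k_X|\ll U^{2J}\cdot$negligible. Also $\int_{|x|\le R}|f|\ll R^{2J+2}$ for $R\ge1$. So $|x|\le\mathcal L$ contributes a negligible amount.

For $|x|>\mathcal L$: on $\mathcal T^*$, $|\ell(t)|\le\sqrt JW\le|x|/2$, so $k^*(x)\ll_BU^{2J}(U|x|)^{-B}$. Splitting according to $|\ell(X)|\le|x|/2$ or not and using (7.4) with Markov's inequality,
$$k_X(x)\ll_{B,k}U^{2J}(U|x|)^{-B}+U^{2J}(\log\mathcal L)^{2k}|x|^{-2k}.$$
Integrating against $|f|$ over dyadic shells $|x|\asymp2^i\mathcal L$, with $B,k$ arbitrarily large, gives a negligible amount.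

**Step 2: the smoothing error in time.** We bound $\mathbb E^*|f-f*\mathcal K_U|$. First, for $x\ge1$,
$$\mathbb P^*(d\le x/U)\ll x^2W^{2J}U^{-2}.\tag{10.1}$$
Indeed, apply Lemma 8 with $m=1$ to $S=\{|z|\le\sqrt JW,\ d\le x/U\}$. By (8.2), $S^{+1/U}\subset\{|z|\le\sqrt JW+1,\ d\le Cx/U\}$, and Lemma 9 gives the claim if $Cx/U\le\frac12$. Otherwise $x\gg U$ and (10.1) is trivial.

By Lemma 10 with $B=3$, applied where $2^i/U\le d<2^{i+1}/U$, and (10.1),
$$\mathbb E^*\big[|f-f*\mathcal K_U|1_{d\ge1/U}\big]\ll\log U\sum_{i\ge0}2^{-3i}\,\mathbb P^*(d\le2^{i+1}/U)\ll W^{2J}U^{-2}\log U.$$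
The set $d=0$ corresponds to zeros of $F_J$ on the line and has measure $0$. Summing Lemma 12 over the good blocks, $\mathbb E^*|\log d|^{2k}\ll_kW^{2k}$. So by Lemma 10, Hölder and (10.1), for fixed $k\ge1$,
$$\mathbb E^*\big[|f-f*\mathcal K_U|1_{d<1/U}\big]\ll(\mathbb E^*|\log d|^{2k})^{\frac1{2k}}\,\mathbb P^*(d<\tfrac1U)^{1-\frac1{2k}}\ll_kW(W^{2J}U^{-2})^{1-\frac1{2k}}\ll W^{2J+1}U^{-2}U^{1/k}.$$
Take $k\ge1/\varepsilon$, so $U^{1/k}\le\mathcal L^\varepsilon$. As $U^{-2}=(r\mathcal L)^{-1}\mathcal L^{2\varepsilon}$,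
$$\mathbb E^*|f-f*\mathcal K_U|\ll(r\mathcal L)^{-1}\mathcal L^{(2J+4)\varepsilon}.\tag{10.2}$$

**Step 3: the smoothing error in the model.** We bound $\mathbb E|f-f*\mathcal K_U|(\ell(X))$. By the bounded density of Lemma 7 and by Lemma 9,
$$\mathbb P(|\ell(X)|\le W,\ d(\ell(X))\le x)\ll W^{2J}x^2\qquad(0<x\le\tfrac12),$$
and trivially for $x>\frac12$. In particular $d(\ell(X))>0$ a.s. The part $|\ell(X)|\le W$, $d\ge1/U$ contributes $\ll W^{2J}U^{-2}\log U$ exactly as in Step 2. The part $|\ell(X)|\le W$, $d<1/U$ contributes, by Lemma 10 on $2^{-i-1}/U\le d<2^{-i}/U$,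
$$\ll\sum_{i\ge0}(\log U+i+1)\,\mathbb P\big(|\ell(X)|\le W,\ d\le2^{-i}/U\big)\ll W^{2J}U^{-2}\sum_{i\ge0}(\log U+i+1)4^{-i}\ll W^{2J}U^{-2}\log U.$$

It remains to treat $|\ell(X)|>W$. In all cases Lemma 10 gives $|f-f*\mathcal K_U|\ll\log U+|\log d|$. By bounded density and Lemma 9, $\mathbb E[|\log d(\ell(X))|^21_{|\ell(X)|\le R}]\ll R^{2J}(1+\log R)^2$ for $R\ge1$. By (7.4), $\mathbb P(|\ell(X)|>2^iW)\ll_k(\log\mathcal L)^{2k}(2^iW)^{-2k}$. Cauchy–Schwarz on $2^iW<|\ell(X)|\le2^{i+1}W$ shows that this part contributes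
$$\ll_k\sum_{i\ge0}(\log U)(2^iW)^{J+1}(\log\mathcal L)^k(2^iW)^{-k},$$
which is negligible, as $k$ is arbitrary. The same dyadic argument, with $|\log M(z)|\le|z|+C$ and (7.4), shows $\mathbb E|f(\ell(X))|<\infty$, so the expectation in (1.1) is finite.

**Step 4: conclusion.** Steps 1–3 give
$$\frac1T\int_T^{2T}\log|F_J(\sigma_T+it)|\,dt-\mathbb E\big[\log|F_J(\sigma_T:X)|\big]\ll(r\mathcal L)^{-1}\mathcal L^{(2J+4)\varepsilon}=(\log T)^{-(1-\theta)+(2J+4)\varepsilon}.$$
Since $\varepsilon>0$ can be taken arbitrarily small, every $\eta<1-\theta$ is admissible. This proves Theorem 1, for all $J>1$ and all $0<\theta<1$. $\blacksquare$
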